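\title{The zero-dimensional closed subsets of $\mathbb I^2\setminus\mathbb Q^2$ do not form a coanalytic set}

\begin{abstract}
Let $X$ be the unit square with the points of $\mathbb Q^2$ removed. We show that the set of zero-dimensional closed subsets of $X$ is not coanalytic in the Effros Borel space of $X$, by reducing the set of ill-founded trees to it. To a tree we attach a self-similar planar compactum built from blocks with two ends; the ends can be cut apart at a single rational point exactly when the tree has a branch. The same construction gives the exact complexity: the set is complete for the game class $\Game\boldsymbol\Sigma^0_2$, so it is $\boldsymbol\Delta^1_2$, and it is not a C-set.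
\end{abstract}

\section{Introduction}\label{sec:intro}

A space is \emph{zero-dimensional} if it has a base of clopen sets; the empty space counts as zero-dimensional. For a space $Y$ let $\mathcal F(Y)$ be the set of all closed subsets of $Y$ with the \emph{Effros Borel structure}, the $\sigma$-algebra generated by the sets $\{F: F\cap V\ne\emptyset\}$ for $V\subseteq Y$ open, and let $\mathcal F_0(Y)$ be the set of zero-dimensional members of $\mathcal F(Y)$. If $Y$ is Polish, then $\mathcal F(Y)$ is a standard Borel space, and one can ask where $\mathcal F_0(Y)$ lies in the projective hierarchy. Two facts are known: $\mathcal F_0(Y)$ is $\boldsymbol\Sigma^1_2$ for every analytic space $Y$, and it is $\boldsymbol\Pi^0_2$ in the compact hyperspace $\mathcal F(Y)$ if $Y$ is compact metrizable.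

The gap between these bounds reflects the cost of describing a clopen set. A clopen subset of a compact set $F$ has positive distance from its complement in $F$, so it is the trace on $F$ of a finite union of basic open sets, and there are only countably many candidates. Without compactness a clopen set may carry infinitely much information, and ``there is a clopen set'' becomes a quantifier over reals. It is natural to test this on a space that is barely noncompact. Let $\mathbb I=[0,1]$ and, throughout the paper,
\[
X=\mathbb I^2\setminus\mathbb Q^2,
\]
the set of points of the unit square that do not have both coordinates rational. It is a $G_\delta$ subset of $\mathbb I^2$, hence Polish. The question, which comes from Debs and Saint Raymond \cite{DSR}, is whether $\mathcal F_0(X)$ is a $\boldsymbol\Pi^1_1$ (coanalytic) subset of $\mathcal F(X)$.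

In dimension one nothing happens: intervals with rational ends form a clopen base of $\mathbb I\setminus\mathbb Q$, so $\mathcal F_0(\mathbb I\setminus\mathbb Q)=\mathcal F(\mathbb I\setminus\mathbb Q)$. In dimension two one might guess that the answer is yes. A compact metrizable space is zero-dimensional exactly when it contains no continuum with more than one point, and the set of all $F\in\mathcal F(X)$ that contain no such continuum is $\boldsymbol\Pi^1_1$: its complement is the projection of the Borel set of pairs $(F,L)$ where $L\subseteq\mathbb I^2$ is compact, connected, has two points, misses $\mathbb Q^2$, and every basic open set that meets $L$ meets $F$. Since $X$ differs from a compact space by countably many points, one could hope that this criterion, or a similar one, survives. It does not.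

\begin{theorem}\label{thm:main}
The set of ill-founded trees on $\omega$ is Borel reducible to $\mathcal F_0(\mathbb I^2\setminus\mathbb Q^2)$. Hence $\mathcal F_0(\mathbb I^2\setminus\mathbb Q^2)$ is not $\boldsymbol\Pi^1_1$.
\end{theorem}

The method also gives the exact class. Let $Y$ be a standard Borel space. A set $A\subseteq Y$ is $\Game\boldsymbol\Sigma^0_2$ if there are Borel maps $y\mapsto T_n(y)$, $n\in\omega$, into the space of trees on $\omega$ such that $y\in A$ if and only if player I has a winning strategy in the following game: I and II alternately play natural numbers $z(0),z(1),\dots$, player I moving first, and I wins the run $z$ if and only if $z\in\bigcup_n[T_n(y)]$. A set is \emph{$\Game\boldsymbol\Sigma^0_2$-complete for Borel reductions} if it is $\Game\boldsymbol\Sigma^0_2$ and every $\Game\boldsymbol\Sigma^0_2$ set is Borel reducible to it. The \emph{C-sets} of $Y$ are the members of the smallest $\sigma$-algebra that contains the Borel sets and is closed under the Souslin operation $\mathcal A$.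

\begin{theorem}\label{thm:exact}
\begin{enumerate}
\item[(a)] If $Z$ is compact metrizable and $D\subseteq Z$ is countable, then $\mathcal F_0(Z\setminus D)$ is $\Game\boldsymbol\Sigma^0_2$, and hence $\boldsymbol\Delta^1_2$.
\item[(b)] For $n\ge2$, the set $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$ is $\Game\boldsymbol\Sigma^0_2$-complete for Borel reductions.
\item[(c)] For $n\ge2$, the set $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$ is not a C-set.
\end{enumerate}
\end{theorem}

Section~\ref{sec:skeleton} presents the idea on a model made of straight segments, in which two given points can be separated, after removal of one point, exactly when a given tree has a branch. Sections~\ref{sec:doors}--\ref{sec:B} turn this model into a proof of Theorem~\ref{thm:main} by making it self-similar. Sections~\ref{sec:games}--\ref{sec:C} prove Theorem~\ref{thm:exact}, which is not needed for Theorem~\ref{thm:main}.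

\subsection*{Conventions and tools}
We write $\omega=\{0,1,\dots\}$, $\omega^{<\omega}$ for the set of finite sequences in $\omega$, and $\mathbb S=\omega^{<\omega}\setminus\{\emptyset\}$. The length of $s$ is $|s|$, concatenation is $s^\frown t$, and $x|m$ is the initial segment of length $m$ of $x$. A \emph{tree} is a subset $T$ of $\omega^{<\omega}$ closed under initial segments, $[T]$ is the set of $x\in\omega^\omega$ with $x|m\in T$ for all $m$, and $T$ is \emph{ill-founded} if $[T]\neq\emptyset$. Trees form a closed subspace of $2^{\omega^{<\omega}}$.

In a standard Borel space $Y$, the $\boldsymbol\Sigma^1_1$ sets are the projections of Borel subsets of $Y\times\omega^\omega$, the $\boldsymbol\Pi^1_1$ sets are their complements, the $\boldsymbol\Sigma^1_2$ sets are the projections of $\boldsymbol\Pi^1_1$ subsets of $Y\times\omega^\omega$, and a set is $\boldsymbol\Delta^1_2$ if it and its complement are $\boldsymbol\Sigma^1_2$. A \emph{Borel reduction} of $A\subseteq Y$ to $A'\subseteq Y'$ is a Borel map $f:Y\to Y'$ with $A=f^{-1}(A')$. All these classes are closed under Borel preimages.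

A \emph{labeling} of a space is a continuous map from it to $\{0,1\}$, that is, the indicator function of a clopen set; it \emph{separates} two points if it takes different values at them. Subspaces of zero-dimensional spaces are zero-dimensional. In a zero-dimensional metrizable space, every $\{0,1\}$-valued function on a finite set extends to a labeling: take the union of clopen neighborhoods of the points with value $1$ that miss the points with value $0$. We use four standard facts.
\begin{enumerate}
\item[(T1)] The set of ill-founded trees is $\boldsymbol\Sigma^1_1$-complete, so it is not $\boldsymbol\Pi^1_1$ \cite[27.1]{Kechris}.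
\item[(T2)] \emph{Sum theorem}: a separable metrizable space that is a countable union of closed zero-dimensional subspaces is zero-dimensional \cite{Engelking}.
\item[(T3)] The plane is \emph{countable dense homogeneous}: for any two countable dense subsets of $\mathbb R^2$ some homeomorphism of $\mathbb R^2$ maps one onto the other (Fr\'echet, Brouwer; see \cite{Bennett}).
\item[(T4)] If a space is covered by a locally finite family of closed sets, then a map that is continuous on each member is continuous, and a set whose trace on each member is relatively open is open.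
\end{enumerate}

\section{Walls, doors and corridors}\label{sec:skeleton}

Let $a=(0,0)$, $b=(0,1)$, $p=(1,\frac12)$, let $\Delta$ be the closed triangle $abp$, and put $\xi_m=1-2^{-m}$. Consider first the union $K$ of the sides $[a,p]$ and $[b,p]$ and of some of the vertical segments that cross $\Delta$ at the abscissae $\xi_m$, $m\ge1$. Think of a corridor leading to $p$ in which some doors are closed. The set $K$ is compact and connected. After removal of $p$, which will play the part of a rational point, two cases occur. If one door is closed, $K\setminus\{p\}$ is still connected. If all doors are open, $K\setminus\{p\}$ consists of two half-open segments and a labeling separates $a$ from $b$. So separation expresses ``for all $m$, door $m$ is open''. To obtain ``there is $x$ such that for all $m$, door $x|m$ is open'' we need a tree of corridors, all leading to the same point $p$. The tree must branch infinitely, so each room has infinitely many successors, and their walls must accumulate somewhere. We let them accumulate upward.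

\subsection*{Heights}
Define $l_s<r_s$ for $s\in\omega^{<\omega}$ by $l_\emptyset=0$, $r_\emptyset=1$ and
\[
l_{s^\frown k}=r_s-2^{-k}(r_s-l_s),\qquad r_{s^\frown k}=l_{s^\frown(k+1)} .
\]
Thus $l_{s^\frown0}=l_s$, the numbers $l_{s^\frown k}$ increase strictly to $r_s$, and $[l_{s^\frown k},r_{s^\frown k}]\subseteq[l_s,r_s]$. Put $A_m=\{l_s:s\in\omega^m\}\cup\{1\}$ and let $A_m'$ be the set of limit points of $A_m$. For example $A_0=\{0,1\}$, $A_1=\{0,\frac12,\frac34,\dots\}\cup\{1\}$ and $A_1'=\{1\}$.

\begin{lemma}\label{lem:heights}
Let $m\in\omega$.
\begin{enumerate}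
\item[(i)] $A_m\subseteq A_{m+1}$, and $l_s,r_s\in A_m$ for $s\in\omega^m$. The intervals $(l_s,r_s)$, $s\in\omega^m$, are pairwise disjoint with union $[0,1]\setminus A_m$.
\item[(ii)] $A_m$ and $A_m'$ are compact and countable, the isolated points of $A_m$ are dense in $A_m$, and $r_{s_n}-l_{s_n}\to0$ for distinct $s_n\in\omega^m$.
\item[(iii)] $A_0'=\emptyset$ and $A_{m+1}'=A_m\setminus\{0\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $l_{s^\frown0}=l_s$, we have $A_{m+1}=A_m\cup\{l_{s^\frown k}:s\in\omega^m,\ k\ge1\}$. Also $r_\emptyset=1\in A_0$ and $r_{s^\frown k}=l_{s^\frown(k+1)}\in A_{|s|+1}$. The last statement holds for $m=0$, and it passes from $m$ to $m+1$ because the points $l_{s^\frown k}$, $k\ge1$, lie in $(l_s,r_s)$ and cut it into the disjoint intervals $(l_{s^\frown k},r_{s^\frown k})$, $k\ge0$.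

(ii) By (i), $A_m$ is closed in $[0,1]$, hence so is $A_m'$, and the lengths $r_s-l_s$, $s\in\omega^m$, have sum at most $1$. By the Baire category theorem, every nonempty open subset of the countable compact space $A_m$ has an isolated point.

(iii) A point of $A_{m+1}\setminus A_m$ is some $l_{s^\frown k}\in(l_s,r_s)$, $|s|=m$, and $A_{m+1}\cap(l_s,r_s)=\{l_{s^\frown j}:j\ge1\}$ is discrete. The point $0$ is isolated in $A_{m+1}$, since $(0,r_s)$ misses $A_{m+1}$ for $s=(0,\dots,0)\in\omega^{m+1}$. Conversely, every $t\in A_m\setminus\{0\}$ is $r_s$ for some $|s|\le m$: either $t=1=r_\emptyset$, or $t$ first appears in some $A_{j+1}$ with $j<m$, as $l_{s'^\frown k}=r_{s'^\frown(k-1)}$ with $k\ge1$. Then $t$ is the limit of the points $l_{s^\frown k}\in A_{|s|+1}\subseteq A_{m+1}$.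
\end{proof}

\subsection*{The skeleton}
Let $\Psi(\xi,t)=(1-\xi)(0,t)+\xi p$ for $(\xi,t)\in[0,1]^2$. This map sends $[0,1]\times\{t\}$ to the straight segment from $(0,t)$ to $p$, preserves the abscissa, collapses $\{1\}\times[0,1]$ to $p$, and is a homeomorphism of $[0,1)\times[0,1]$ onto $\Delta\setminus\{p\}$. Define (see Figure~\ref{fig:skeleton}):
\begin{itemize}
\item \emph{nodes} $q(m,t)=\Psi(\xi_m,t)$ for $t\in A_m$; the set of nodes is $Q$, and $a=q(0,0)$, $b=q(0,1)$;
\item \emph{walls} $\sigma_{m,t}=\Psi([\xi_m,\xi_{m+1}]\times\{t\})$ for $t\in A_m$, with endpoints $q(m,t)$ and $q(m+1,t)$; the wall is \emph{soft} if $t\in A_m'$ and \emph{hard} otherwise;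
\item \emph{doors} $g_s=\Psi(\{\xi_m\}\times[l_s,r_s])$ for $s\in\omega^m$, $m\ge1$, with endpoints $q(m,l_s)$ and $q(m,r_s)$; all doors are \emph{hard};
\item \emph{rooms} $R_s=\Psi([\xi_m,\xi_{m+1}]\times[l_s,r_s])$ for $s\in\omega^m$, $m\ge0$; these are trapezoids with two vertical sides, hence convex.
\end{itemize}
Walls and doors are called \emph{segments}, and $m$ is the \emph{column} of $\sigma_{m,t}$ and of $g_s$, $|s|=m$. There is no door between $a$ and $b$. By Lemma~\ref{lem:heights}(iii), the wall at height $t>0$ is hard in the first column in which it appears and soft afterwards.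

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=10cm,y=5cm]
\fill[gray!20] (0,0) rectangle (0.5,1);
\fill[gray!20] (0.5,0.5) rectangle (0.75,0.75);
\fill[gray!20] (0.75,0.5) rectangle (0.875,0.625);
\foreach \h in {0,1} \draw[thick] (0,\h)--(0.5,\h);
\foreach \h in {0,0.5,0.75,0.875,0.9375,0.96875} \draw[thick] (0.5,\h)--(0.75,\h);
\foreach \h in {0,0.25,0.375,0.4375,0.46875,0.625,0.6875,0.71875,0.8125,0.84375,0.90625} \draw[thick] (0.75,\h)--(0.875,\h);
\draw[thick,dashed] (0.5,1)--(0.875,1);
\foreach \h in {0.5,0.75,0.875,0.9375,0.96875} \draw[thick,dashed] (0.75,\h)--(0.875,\h);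
\foreach \w in {0.5,0.75,0.875} \draw[densely dotted] (\w,0)--(\w,1);
\draw[very thick,gray] (1,0)--(1,1);
\node[right] at (1,0.5) {$p$};
\node at (0.94,0.5) {$\cdots$};
\node[left] at (0,0) {$a$};
\node[left] at (0,1) {$b$};
\node at (0.22,0.5) {$R_\emptyset$};
\node at (0.625,0.625) {$R_{(1)}$};
\node[left] at (0.5,0.625) {$g_{(1)}$};
\node[below] at (0,0) {$\xi_0$};
\node[below] at (0.5,0) {$\xi_1$};
\node[below] at (0.75,0) {$\xi_2$};
\node[below] at (0.875,0) {$\xi_3$};
\end{tikzpicture}
\caption{The first three columns of the skeleton in the coordinates $(\xi,t)$; the map $\Psi$ collapses the right side to the point $p$. Hard walls are solid, soft walls (limits of other walls of the same column) are dashed, and the dotted vertical lines are cut by the walls on their right into doors. The shaded rooms $R_\emptyset,R_{(1)},R_{(1,0)}$ begin the corridor of a sequence $x=(1,0,\dots)$.}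
\label{fig:skeleton}
\end{figure}

\begin{lemma}\label{lem:incidence}
Two different segments meet at most in one node, which is an endpoint of both. The point $p$ lies on no segment. The interior of a room misses $p$, all segments and all other rooms.
\end{lemma}

\begin{proof}
All segments have abscissae less than $1$, so we may work in the coordinates $(\xi,t)$. Different walls $\sigma_{m,t},\sigma_{m',t'}$ with $m\le m'$ can meet only if $t=t'$ and $m'=m+1$, in $q(m+1,t)$. Different doors $g_s,g_{s'}$ can meet only if $|s|=|s'|$, and then $[l_s,r_s]\cap[l_{s'},r_{s'}]$ is at most a common end, because the open intervals are disjoint. If $\sigma_{m,t}$ meets $g_s$, then $m'=|s|\in\{m,m+1\}$ and the common point is $q(m',t)$ with $t\in[l_s,r_s]\cap A_{m'}=\{l_s,r_s\}$. The interior of $R_s$, $|s|=m$, corresponds to $(\xi_m,\xi_{m+1})\times(l_s,r_s)$. Doors, and walls and rooms of other columns, have no abscissa in $(\xi_m,\xi_{m+1})$; walls of column $m$ have height in $A_m$; and $[l_{s'},r_{s'}]$ misses $(l_s,r_s)$ for $s'\in\omega^m$, $s'\ne s$.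
\end{proof}

The next two lemmas translate between labelings and elements of $\omega^\omega$. They contain all the combinatorics of Theorem~\ref{thm:main}.

\begin{lemma}[From a cut to a corridor]\label{lem:cut-to-corridor}
Let $\lambda:Q\to\{0,1\}$ be such that $t\mapsto\lambda(q(m,t))$ is continuous on $A_m$ for every $m$, $\lambda$ takes the same value at the two endpoints of every hard wall, and $\lambda(a)\ne\lambda(b)$. Then there is $x\in\omega^\omega$ such that $\lambda$ takes different values at the two endpoints of $g_{x|m}$ for every $m\ge1$.
\end{lemma}

\begin{proof}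
Write $\lambda_m(t)=\lambda(q(m,t))$. The continuous functions $\lambda_m$ and $\lambda_{m+1}|A_m$ agree at the isolated points of $A_m$, which are dense, so they are equal. We build $x$ with $\lambda_m(l_{x|m})\ne\lambda_m(r_{x|m})$ for all $m\ge0$. For $m=0$ this is $\lambda(a)\ne\lambda(b)$. Let $s\in\omega^m$ with $\lambda_m(l_s)\neq\lambda_m(r_s)$. Then $\lambda_{m+1}(l_{s^\frown0})=\lambda_m(l_s)$, while $\lambda_{m+1}(l_{s^\frown k})=\lambda_{m+1}(r_s)=\lambda_m(r_s)$ for large $k$, by continuity at $r_s$. So for some $k$ we have $\lambda_{m+1}(l_{s^\frown k})\ne\lambda_{m+1}(l_{s^\frown(k+1)})=\lambda_{m+1}(r_{s^\frown k})$.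
\end{proof}

Nothing is assumed about soft walls: they transmit the label because they are limits of hard walls. This will allow us to puncture them.

For $x\in\omega^\omega$ define $\ell_x:\Delta\setminus\{p\}\to\{0,1\}$ as follows: if $\xi_m\le\xi<\xi_{m+1}$, then $\ell_x(\Psi(\xi,t))=1$ if $t\ge r_{x|m}$, and $0$ otherwise. So $\ell_x$ is $1$ above the corridor of $x$.

\begin{lemma}[From a corridor to a cut]\label{lem:corridor-to-cut}
Let $x\in\omega^\omega$.
\begin{enumerate}
\item[(i)] $\ell_x(a)=0$ and $\ell_x(b)=1$. The function $\ell_x$ is constant on every wall and on every door not of the form $g_{x|m}$. On $g_{x|m}$ it is $1$ at the upper endpoint and $0$ elsewhere.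
\item[(ii)] If $Y$ is contained in the union of all segments and $Y\cap g_{x|m}$ is finite for every $m\ge1$, then $\ell_x|Y$ is continuous.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $t\in A_m$, either $t\le l_{x|m}\le l_{x|(m+1)}<r_{x|(m+1)}$ or $t\ge r_{x|m}\ge r_{x|(m+1)}$. Hence on all of $\sigma_{m,t}$, including its right endpoint, $\ell_x$ is $0$ if $t\le l_{x|m}$ and $1$ if $t\ge r_{x|m}$. For $m=0$ this gives the values at $a$ and $b$. If $s\in\omega^m$ and $s\ne x|m$, the interval $[l_s,r_s]$ misses $(l_{x|m},r_{x|m})$, so it lies in $[0,l_{x|m}]$ or in $[r_{x|m},1]$. The last statement is the definition.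

(ii) The sets $H_m=Y\cap\Psi([\xi_m,\xi_{m+1}]\times A_m)$, $m\ge0$, and $V_m=Y\cap\Psi(\{\xi_m\}\times[0,1])$, $m\ge1$, are closed in $Y$ and cover $Y$. The cover is locally finite because $p\notin Y$: a point of $Y$ has a neighborhood with abscissae below some $\xi_k$. On $H_m$ the two level sets of $\ell_x$ are given by the closed conditions $t\le l_{x|m}$ and $t\ge r_{x|m}$. On $V_m$ the level set of $1$ is given by $t\ge r_{x|m}$, and the level set of $0$ is the union of the set given by $t\le l_{x|m}$ and a finite set. Now apply (T4).
\end{proof}

The function $\ell_x$ takes both values arbitrarily close to $p$, on the two walls of each room $R_{x|m}$. This is why $p$ has to be removed.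

\begin{proposition}[The rigid model]\label{prop:rigid}
For a tree $T$ let $M_T$ be the union of all walls and of the doors $g_s$ with $s\in\mathbb S\setminus T$. Some labeling of $M_T$ separates $a$ from $b$ if and only if $T$ is ill-founded.
\end{proposition}

\begin{proof}
If $x\in[T]$, then $M_T$ meets $g_{x|m}$ only in its endpoints by Lemma~\ref{lem:incidence}, so $\ell_x|M_T$ is a labeling that separates $a$ from $b$. Conversely, let $\lambda$ be such a labeling. We have $Q\subseteq M_T$, and $\lambda$ is constant on every segment contained in $M_T$, since segments are connected. Lemma~\ref{lem:cut-to-corridor} gives $x$ such that no $g_{x|m}$ is contained in $M_T$; that is, $x|m\in T$ for all $m\ge1$.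
\end{proof}

\begin{example}\label{ex:rank}
Let $T$ consist of $\emptyset$ and the sequences $(k)^\frown0^j$ with $j\le k$, where $0^j$ is the sequence of $j$ zeros. This tree has no branch, although it has nodes of every length. The rooms $R_{(k)^\frown0^j}$, $j\le k$, form a staircase polygon, and the boundary of this polygon without the interior of the open door $g_{(k)}$ consists of walls and closed doors. It is an arc in $M_T$ that joins the endpoints of $g_{(k)}$. So $a$ is joined by arcs to $q(1,0),q(1,\frac12),q(1,\frac34),\dots$. The $k$-th arc reaches the abscissa $\xi_{k+2}$, ever closer to the missing point $p$; nevertheless the nodes $q(1,1-2^{-k})$ converge to $q(1,1)$, which is joined to $b$ by $\sigma_{0,1}$. A labeling is constant on the arcs and passes to the limit, so it cannot separate $a$ from $b$.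
\end{example}

The set $M_T$ is never zero-dimensional, because it contains segments. We must destroy all segments when $T$ is ill-founded and keep their rigidity when it is not. A hard segment is a side of a room, so there is space next to it. We replace it by a finite chain of very flat copies of the whole object, the points $a,b$ of each copy being glued to its neighbors, and we repeat this inside each copy. If $T$ has a branch, every copy can be cut. If not, the argument above shows that a cut of one copy must cut a smaller copy, and so on; the descent ends at a point that has not been removed, where the labeling cannot be continuous. A soft wall is a limit of chains of smaller and smaller copies, so it remains a full segment in any compact model. We make it zero-dimensional by removing a countable dense set.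

\section{Door systems}\label{sec:doors}

For Theorem~\ref{thm:main} one kind of copy, or \emph{block}, is enough. It costs nothing to allow countably many kinds, and this is what Theorem~\ref{thm:exact} needs. The data say, for each kind of block and each door, whether the door is open and, if not, which kind of block fills it.

\begin{definition}
Let $U$ be a countable set of \emph{types} with a distinguished \emph{root} $\ast\in U$, and let $\mathsf o\notin U$ (``open''). A \emph{door system} on $U$ is a map $\delta:U\times\mathbb S\to U\cup\{\mathsf o\}$, written $\delta_u(s)$. A set $V\subseteq U$ is \emph{$\delta$-closed} if $u\in V$ whenever some $x\in\omega^\omega$ satisfies $\delta_u(x|m)\in\{\mathsf o\}\cup V$ for all $m\ge1$. The intersection of all $\delta$-closed sets is $\delta$-closed; this least $\delta$-closed set is $W(\delta)$.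
\end{definition}

One should read $W(\delta)$ as the set of types that can be cut: a block can be cut if along some corridor every door is open or filled with blocks already known to be cuttable. Door systems on $U$ form a Polish space, a countable product of countable discrete spaces.

\begin{lemma}\label{lem:W}
Let $\delta$ be a door system on $U$ and $W=W(\delta)$.
\begin{enumerate}
\item[(i)] There is an ordinal-valued function $\operatorname{rk}$ on $W$ such that every $u\in W$ has a \emph{witness}, that is, an $x\in\omega^\omega$ such that for all $m\ge1$ the value $\delta_u(x|m)$ is $\mathsf o$ or a type $v\in W$ with $\operatorname{rk}(v)<\operatorname{rk}(u)$.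
\item[(ii)] $u\in W$ if and only if some $x$ satisfies $\delta_u(x|m)\in\{\mathsf o\}\cup W$ for all $m\ge1$.
\item[(iii)] If $\delta_u(s)=u$ for all $s$, then $u\notin W$.
\item[(iv)] If $U'\subseteq U$ and $\delta_u(s)\in U'\cup\{\mathsf o\}$ for all $u\in U'$ and $s\in\mathbb S$, then the restriction $\delta'$ of $\delta$ to $U'$ satisfies $W(\delta')=W\cap U'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Define $W_\alpha$ by recursion: $u\in W_\alpha$ if some $x$ satisfies $\delta_u(x|m)\in\{\mathsf o\}\cup\bigcup_{\beta<\alpha}W_\beta$ for all $m\ge1$. These sets increase with $\alpha$, and by induction they lie in every $\delta$-closed set. As $U$ is countable, they stabilize, and the final value is $\delta$-closed, so it is $W$. Let $\operatorname{rk}(u)$ be the least $\alpha$ with $u\in W_\alpha$. This gives (i); (ii) follows from (i) and the closedness of $W$; (iii) holds because a witness would give $\operatorname{rk}(u)<\operatorname{rk}(u)$; and (iv) follows since the stages for $\delta'$ are the sets $W_\alpha\cap U'$, by induction on $\alpha$.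
\end{proof}

\begin{proposition}\label{prop:main}
For every countable $U$ with root $\ast$ there is a Borel map $\Xi$ from the door systems on $U$ to $\mathcal F(X)$ such that
\begin{enumerate}
\item[(A)] if $\ast\notin W(\delta)$, then $\Xi(\delta)$ is not zero-dimensional;
\item[(B)] if $W(\delta)=U$, then $\Xi(\delta)$ is zero-dimensional.
\end{enumerate}
\end{proposition}

The map $\Xi$ is built in Section~\ref{sec:blocks}; (A) and (B) are proved in Sections~\ref{sec:A} and~\ref{sec:B}.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:main}]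
Take $U=\{\ast\}$. For a tree $T$ put $\delta^T_\ast(s)=\mathsf o$ if $s\in T$ and $\delta^T_\ast(s)=\ast$ otherwise; the map $T\mapsto\delta^T$ is continuous. If $x\in[T]$, then all values $\delta^T_\ast(x|m)$ are $\mathsf o$, so $W(\delta^T)=U$. If $\ast\in W(\delta^T)$, a witness $x$ cannot use the value $\ast$, so $x|m\in T$ for all $m\ge1$ and $x\in[T]$. By (A) and (B), $T\mapsto\Xi(\delta^T)$ is a Borel reduction of the set of ill-founded trees to $\mathcal F_0(X)$. If $\mathcal F_0(X)$ were $\boldsymbol\Pi^1_1$, so would be its Borel preimage, contrary to (T1).
\end{proof}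

\section{Construction of the blocks}\label{sec:blocks}

The geometric data in the first two subsections, and the homeomorphism in the last one, do not depend on the door system. This is what makes $\Xi$ Borel.

\subsection*{Small triangles}
Let
\[
Z_0=\{p\}\cup\bigcup_{m\ge1}\Psi([\xi_m,\xi_{m+1}]\times A_m')
\]
be the union of $\{p\}$ and all soft walls. It is compact, since the $m$-th set is compact and these sets converge to $p$.

Assign to each hard segment a room of which it is a side: to $g_s$ the room $R_s$ (left side); to a hard wall $\sigma_{m,t}$ with $t<1$ the unique $R_s$ with $s\in\omega^m$, $l_s=t$ (bottom side); to $\sigma_{0,1}$ the room $R_\emptyset$ (top side). This covers all cases, as $\sigma_{m,1}$ is soft for $m\ge1$. Fix an interior point $c_R$ in each room $R$. For a hard segment $\eta$ with room $R$ let $V_\eta\subseteq\operatorname{int}R$ be the interior of the triangle with base $\eta$ and vertex $c_R$. Each ray from $c_R$ meets the boundary of the convex set $R$ in one point, and the points of $V_\eta$ lie on rays through non-endpoints of $\eta$; so $V_\eta\cap V_{\eta'}=\emptyset$ for different sides of one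 room. With Lemma~\ref{lem:incidence}, the open sets $V_\eta$ are pairwise disjoint and miss $p$ and all segments. In particular $V_\eta\cap\overline{V_{\eta'}}=\emptyset$ for $\eta\ne\eta'$.

Enumerate the hard segments as $\eta_0,\eta_1,\dots$ and divide $\eta_i$ into finitely many equal closed segments $J$, called \emph{pieces}, of length $|J|\le2^{-i-2}$. Let $\mathcal J$ be the set of all pieces, $\operatorname{ends}(J)$ the set of the two ends of $J$, and $E$ the set of all ends of pieces. Then $a,b\in E$, as endpoints of $\sigma_{0,0}$ and $\sigma_{0,1}$. For a piece $J\subseteq\eta$ let $\Delta_J$ be the isosceles triangle with base $J$ and height $\varepsilon_J>0$ on the side of $V_\eta$. The midpoint of $J$ is not an endpoint of $\eta$, so the apex lies in $V_\eta$ if $\varepsilon_J$ is small. We choose the heights so that this holds and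
\[
\varepsilon_J\le|J|,\qquad\sum_{J\in\mathcal J}|J|\,\varepsilon_J<1 .
\]
Then $\Delta_J\subseteq\overline{V_\eta}\subseteq\Delta$, and $\Delta_J\setminus J\subseteq V_\eta$, because a point of $\Delta_J\setminus J$ is a convex combination of a point of $\overline{V_\eta}$ and, with positive weight, a point of the open convex set $V_\eta$.

Let $\varphi_J:\Delta\to\Delta_J$ be an affine bijection that takes $a,b$ to the ends of $J$ and $p$ to the apex. Its linear part maps the orthogonal unit vectors $b-a=(0,1)$ and $p-\frac{a+b}2=(1,0)$ to orthogonal vectors of lengths $|J|$ and $\varepsilon_J$. So $\varphi_J$ is Lipschitz with constant $|J|\le\frac14$ and multiplies areas by $|J|\varepsilon_J$.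

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(i)] $\Delta_J\cap(Z_0\cup E)\subseteq\operatorname{ends}(J)$, and $\Delta_J\cap\Delta_{J'}\subseteq\operatorname{ends}(J)\cap\operatorname{ends}(J')$ for $J\ne J'$.
\item[(ii)] If $J_n\in\mathcal J$ are distinct, $y_n\in\Delta_{J_n}$ and $y_n\to y$, then $y\in Z_0$ and the ends of $J_n$ converge to $y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $J\subseteq\eta$. A point $y\in\Delta_J\cap(Z_0\cup E)$ is $p$ or lies on a segment, so $y\notin V_\eta$, hence $y\in J$ and $y\ne p$. If $y$ lies on a segment other than $\eta$, it is an endpoint of $\eta$ by Lemma~\ref{lem:incidence}, hence an end of $J$. Otherwise $y$ is an end of a piece of $\eta$, and a point of $J$ with this property is an end of $J$. Now let $J'\subseteq\eta'$ and $y\in\Delta_J\cap\Delta_{J'}$. If $\eta=\eta'$, the orthogonal projection of $y$ to $\eta$ lies in $J\cap J'$, so it is a common end, and the only point of $\Delta_J$ above an end of $J$ is that end. If $\eta\ne\eta'$, then $y\in\overline{V_{\eta'}}$ gives $y\notin V_\eta$, so $y\in J$, and by symmetry $y\in J'$. Then $y\in\eta\cap\eta'$ is an endpoint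 of both segments, hence an end of both pieces.

(ii) Only finitely many pieces have length above a given positive bound, so $\operatorname{diam}\Delta_{J_n}\le|J_n|\operatorname{diam}\Delta\to0$, and the ends of $J_n$ converge to $y$. Each hard segment has finitely many pieces, so we may pass to a subsequence for which the $J_n$ lie on distinct hard segments. If their columns are unbounded, $y$ is a point of $\Delta$ of abscissa $1$, so $y=p$. Otherwise we may assume that they all have column $m$ and are all walls or all doors. For walls $\sigma_{m,t_n}$, the $t_n$ are distinct, a subsequence converges to some $t\in A_m'$, and $y\in\sigma_{m,t}\subseteq Z_0$. For doors $g_{s_n}$, the $l_{s_n}\in A_m$ are distinct, a subsequence converges to some $t\in A_m'$, and $r_{s_n}-l_{s_n}\to0$; so $y=q(m,t)\in\sigma_{m,t}\subseteq Z_0$.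
\end{proof}

\subsection*{The countable set to be removed}
Choose a countable set $D_0\subseteq Z_0$ that contains $p$, is dense in each soft wall, and misses $E\cup Q$. This is possible since there are countably many soft walls, $E\cup Q$ is countable and $p\notin E\cup Q$. For a word $w=J_1\cdots J_n$ in $\mathcal J$, $n\ge0$, put $\varphi_w=\varphi_{J_1}\circ\dots\circ\varphi_{J_n}$ and $\Delta_w=\varphi_w(\Delta)$, so that $\operatorname{diam}\Delta_w\le4^{-n}\operatorname{diam}\Delta$. Let
\[
\hat D=\bigcup_w\varphi_w(D_0)=D_0\cup\bigcup_{J\in\mathcal J}\varphi_J(\hat D),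
\]
a countable set; it will become the set of rational points. The next lemma says that the points at which we read labels (nodes and ends) survive, that the removal is self-similar, and that the limit of an infinite descent survives.

\begin{lemma}\label{lem:D}
\begin{enumerate}
\item[(i)] $E\cap\hat D=\emptyset$.
\item[(ii)] If $\varphi_w(D_0)$ meets $\Delta_J$, then $w$ is nonempty and begins with $J$. Hence $\hat D\cap\Delta_J=\varphi_J(\hat D)$.
\item[(iii)] $Z_0\cap\hat D=D_0$ and $Q\cap\hat D=\emptyset$.
\item[(iv)] If $y\in\bigcap_n\Delta_{J_1\cdots J_n}$ for a sequence $J_1,J_2,\dots$ in $\mathcal J$, then $y\notin\hat D$.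
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Otherwise let $w$ be a shortest word such that $\varphi_w(D_0)$ contains some $e\in E$. As $D_0\cap E=\emptyset$, we have $w=Jw'$. By Lemma~\ref{lem:G}(i), $e$ is an end of $J$, so $e=\varphi_J(c)$ with $c\in\{a,b\}\subseteq E$. Since $\varphi_J$ is injective, $c\in\varphi_{w'}(D_0)$, contrary to minimality.

(ii) Let $y\in\varphi_w(D_0)\cap\Delta_J$. If $w$ is empty, $y\in Z_0\cap\Delta_J$; if $w$ begins with $J'\ne J$, $y\in\Delta_{J'}\cap\Delta_J$. In both cases $y\in E$ by Lemma~\ref{lem:G}(i), contrary to (i).

(iii) $Z_0\cap\varphi_J(\hat D)\subseteq Z_0\cap\Delta_J\cap\hat D\subseteq E\cap\hat D=\emptyset$, so $Z_0\cap\hat D=D_0$. A node $q(m,t)$ is an endpoint of $\sigma_{m,t}$. If this wall is hard, the node is in $E$; if it is soft, the node is in $Z_0\setminus D_0$. In both cases it is not in $\hat D$.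

(iv) Otherwise choose $y$, a sequence $(J_n)$ and a word $w$ with $y\in\varphi_w(D_0)\cap\bigcap_n\Delta_{J_1\cdots J_n}$ and $|w|$ minimal. By (ii), $w=J_1w'$, and then $\varphi_{J_1}^{-1}(y)\in\varphi_{w'}(D_0)\cap\bigcap_n\Delta_{J_2\cdots J_n}$ contradicts minimality.
\end{proof}

\subsection*{The blocks}
Fix a door system $\delta$ on $U$. In a block of type $u$, the piece $J$ receives the type
\[
\tau_u(J)=\begin{cases}\ast&\text{if $J$ lies on a hard wall,}\\ \delta_u(s)&\text{if $J\subseteq g_s$,}\end{cases}
\]
and $\mathcal J_u=\{J\in\mathcal J:\tau_u(J)\ne\mathsf o\}$ is the set of pieces that are filled. Walls are always filled, with the root type; so they are rigid when the root cannot be cut, and this is the role of the hypothesis of (A). Put $K_u^0=\Delta$ and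
\[
K_u^{n+1}=Z_0\cup\bigcup_{J\in\mathcal J_u}\varphi_J\bigl(K^n_{\tau_u(J)}\bigr),\qquad K_u=\bigcap_nK_u^n,\qquad F_u=K_u\setminus\hat D .
\]
A word $J_1\cdots J_n$ is \emph{$u$-admissible} if, starting from $u_0=u$, the values $u_i=\tau_{u_{i-1}}(J_i)$, $i=1,\dots,n$, are all different from $\mathsf o$; its \emph{final type} is $u_n$.

\begin{lemma}\label{lem:blocks}
For every $u\in U$, the set $K_u$ is compact and
\begin{equation}\label{eq:K}
K_u=Z_0\cup\bigcup_{J\in\mathcal J_u}\varphi_J(K_{\tau_u(J)}).
\end{equation}
Moreover
\begin{equation}\label{eq:F}
F_u\cap\Delta_J=\varphi_J(F_{\tau_u(J)})\quad(J\in\mathcal J_u),\qquad F_u=(Z_0\setminus D_0)\cup\bigcup_{J\in\mathcal J_u}\varphi_J(F_{\tau_u(J)}),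
\end{equation}
the set $F_u$ contains $Q$ and the ends of all $J\in\mathcal J_u$, and $F_u\cap\Delta_w=\varphi_w(F_v)$ for every $u$-admissible word $w$ with final type $v$.
\end{lemma}

\begin{proof}
By induction on $n$, for all $u$ at once: $K_u^{n+1}\subseteq K_u^n$; $a,b\in K_u^n$, since $a$ and $b$ are ends of pieces $J\in\mathcal J_u$ of $\sigma_{0,0}$ and $\sigma_{0,1}$, and $\operatorname{ends}(J)=\varphi_J(\{a,b\})$; and $K_u^n$ is compact. For the last point, a convergent sequence in $K_u^{n+1}$ has infinitely many terms in one of the compact sets of the union, or else has a subsequence in distinct $\Delta_J$, whose limit is in $Z_0$ by Lemma~\ref{lem:G}(ii). So $K_u$ is compact and contains $a,b$.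

The inclusion $\supseteq$ in \eqref{eq:K} holds because the right side lies in each $K_u^{n+1}$. Let $y\in K_u\setminus Z_0$. By Lemma~\ref{lem:G}(ii), applied to a constant sequence, $y$ lies in only finitely many $\Delta_J$. So one $J\in\mathcal J_u$ satisfies $y\in\varphi_J(K^n_{\tau_u(J)})$ for infinitely many $n$, hence for all $n$, and $y\in\varphi_J(K_{\tau_u(J)})$.

Let $J\in\mathcal J_u$. By Lemma~\ref{lem:G}(i), the other sets in \eqref{eq:K} meet $\Delta_J$ only in ends of $J$, which belong to $\varphi_J(K_{\tau_u(J)})$. So $K_u\cap\Delta_J=\varphi_J(K_{\tau_u(J)})$. Removing $\hat D$ and using Lemma~\ref{lem:D}(ii) and (iii) gives \eqref{eq:F}. The ends of $J$ lie in $K_u$ and not in $\hat D$. A node $q(m,t)$ is in $Z_0$ if $\sigma_{m,t}$ is soft and is an end of a piece in $\mathcal J_u$ if it is hard, so $Q\subseteq K_u\setminus\hat D$. Finally, if $w=Jw'$ is $u$-admissible, then $F_u\cap\Delta_w=\varphi_J(F_{\tau_u(J)})\cap\varphi_J(\Delta_{w'})=\varphi_J(F_{\tau_u(J)}\cap\Delta_{w'})$, and induction on the length applies.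
\end{proof}

\subsection*{Moving the removed points to $\mathbb Q^2$}
We want one homeomorphism $h$ of the plane, the same for all $\delta$, under which the rational points of $h(K_u)$ are exactly the images of the points of $\hat D$. Let $\hat K$ be the block for the system with one type and all doors closed, $\delta_\ast(s)=\ast$ for all $s$. By induction on $n$, each $K_u^n$ lies in the corresponding set $\hat K^n$, so $K_u\subseteq\hat K$ for every door system and every type. By \eqref{eq:K}, $\hat K=Z_0\cup\bigcup_{J\in\mathcal J}\varphi_J(\hat K)$, hence $\hat D\subseteq\hat K$.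

All other rational points must be placed outside $\hat K$, so we need $\hat K$ to have empty interior; this is the purpose of the bound on $\sum_J|J|\varepsilon_J$. The set $Z_0$ is a countable union of segments and a point, so Lebesgue measure satisfies $|\hat K|\le\sum_J|J|\varepsilon_J\cdot|\hat K|$, which forces $|\hat K|=0$. Thus the open set $\mathbb R^2\setminus\hat K$ is dense, and it contains a countable set $P$ dense in $\mathbb R^2$. By (T3) there is a homeomorphism $h$ of $\mathbb R^2$ with $h(\hat D\cup P)=\mathbb Q^2$. Maps $z\mapsto rz+v$ with $r\in\mathbb Q$, $r>0$, $v\in\mathbb Q^2$ preserve $\mathbb Q^2$; composing with one of them, we may assume $h(\hat K)\subseteq\mathbb I^2$. Then $h(\hat K)\cap\mathbb Q^2=h(\hat D)$, and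
\[
\Xi(\delta):=h(K_\ast)\cap X=h(F_\ast)
\]
is a closed subset of $X$ homeomorphic to $F_\ast$.

\begin{lemma}\label{lem:borel}
The map $\Xi$ is Borel.
\end{lemma}

\begin{proof}
Let $N$ be the union of $\{a,b\}$ and a countable dense subset of $Z_0\setminus D_0$; then $N\subseteq F_v$ for all $v$. The points $\varphi_w(z)$ with $w$ $\ast$-admissible and $z\in N$ lie in $F_\ast$ by Lemma~\ref{lem:blocks}. They are dense in $F_\ast$. Indeed, let $y\in F_\ast$. If $y\in\Delta_w$ for $\ast$-admissible words $w$ of unbounded length, the points $\varphi_w(a)$ approximate $y$. Otherwise take such a $w$ of maximal length, with final type $v$, and write $y=\varphi_w(y')$ with $y'\in F_v$. By maximality $y'$ is in no $\Delta_J$ with $J\in\mathcal J_v$, so $y'\in Z_0\setminus D_0$ by \eqref{eq:F}, and $y\in\overline{\varphi_w(N)}$.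

Hence for $V\subseteq X$ open, $\Xi(\delta)\cap V\ne\emptyset$ if and only if there are a word $w$ and $z\in N$ such that $h(\varphi_w(z))\in V$ and $w$ is $\ast$-admissible for $\delta$. If $w$ is admissible for $\delta$, this is seen from at most $|w|$ values of $\delta$, so it is an open condition on $\delta$. Thus $\{\delta:\Xi(\delta)\cap V\ne\emptyset\}$ is open.
\end{proof}

\section{Infinite descent: proof of (A)}\label{sec:A}

Assume $\ast\notin W=W(\delta)$.

\begin{lemma}\label{lem:descent}
Let $u\in U\setminus W$ and let $\mu$ be a labeling of $F_u$ that separates $a$ from $b$. Then $\mu$ separates the ends of some $J\in\mathcal J_u$ with $\tau_u(J)\notin W$.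
\end{lemma}

\begin{proof}
Suppose not. If all pieces of a hard segment $\eta$ lie in $\mathcal J_u$ and have types outside $W$, then following the finitely many pieces from one endpoint of $\eta$ to the other shows that $\mu$ agrees at the endpoints of $\eta$. This applies to all hard walls, because $\ast\notin W$, and to all doors $g_s$ with $\delta_u(s)\in U\setminus W$. Since $Q\subseteq F_u$, the function $t\mapsto\mu(q(m,t))$ is continuous on $A_m$. Lemma~\ref{lem:cut-to-corridor} gives $x$ such that $\mu$ separates the endpoints of every $g_{x|m}$, $m\ge1$. Therefore $\delta_u(x|m)\in\{\mathsf o\}\cup W$ for all $m\ge1$, and $u\in W$ because $W$ is $\delta$-closed. This is a contradiction.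
\end{proof}

\begin{proof}[Proof of (A)]
Suppose that a labeling $\mu$ of $F_\ast$ separates $a$ from $b$. Lemma~\ref{lem:descent} gives $J_1\in\mathcal J_\ast$ with $u_1=\tau_\ast(J_1)\notin W$ whose ends are separated by $\mu$. By \eqref{eq:F}, $\mu\circ\varphi_{J_1}$ is a labeling of $F_{u_1}$, and it separates $a$ from $b$. Applying the lemma again and again, we obtain $J_1,J_2,\dots$ such that every word $w_n=J_1\cdots J_n$ is $\ast$-admissible and $\mu$ separates the points $\varphi_{w_n}(a),\varphi_{w_n}(b)\in F_\ast$. The triangles $\Delta_{w_n}$ decrease and their diameters tend to $0$, so both sequences converge to the point $y$ of $\bigcap_n\Delta_{w_n}$. Now $y\in K_\ast$ by compactness and $y\notin\hat D$ by Lemma~\ref{lem:D}(iv), so $y\in F_\ast$ and $\mu$ is not continuous at $y$. Hence no clopen subset of $F_\ast$ contains $a$ and misses $b$, and $\Xi(\delta)\cong F_\ast$ is not zero-dimensional.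
\end{proof}

\section{Cutting the blocks: proof of (B)}\label{sec:B}

We construct labelings of $F_u$ in two steps: first on the top level of the block, where the ends of the pieces sit, then inside each small triangle. Let $E_u$ be the set of ends of members of $\mathcal J_u$ and
\[
Y_u=E_u\cup(Z_0\setminus D_0)\subseteq F_u .
\]
Then $a,b\in Y_u$; by Lemma~\ref{lem:G}(i), $Y_u\cap\Delta_J\subseteq\operatorname{ends}(J)$; and by \eqref{eq:F}, $F_u$ is the union of $Y_u$ and the sets $F_u\cap\Delta_J$, $J\in\mathcal J_u$.

\begin{lemma}\label{lem:Y}
$Y_u$ is closed in $F_u$ and zero-dimensional.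
\end{lemma}

\begin{proof}
Let $y_n\in Y_u$ be distinct points converging to $y\in F_u$. Infinitely many $y_n$ lie in the closed set $Z_0$, or else a subsequence consists of ends of distinct pieces and Lemma~\ref{lem:G}(ii) applies. In both cases $y\in Z_0\setminus\hat D=Z_0\setminus D_0$. Since $p\in D_0$, the space $Y_u$ is the union of countably many points and the sets $\sigma\setminus D_0$, $\sigma$ a soft wall. The set $\sigma\setminus D_0=\sigma\cap Y_u$ is closed in $Y_u$, and it is zero-dimensional because the subintervals of $\sigma$ cut out by points of the dense set $D_0\cap\sigma$ give a clopen base. Apply (T2).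
\end{proof}

Labelings of the small triangles cannot be glued arbitrarily, because the triangles accumulate on $Z_0$. It is enough to avoid nonconstant labelings wherever they are not forced.

\begin{lemma}[Gluing]\label{lem:glue}
Let $\lambda$ be a labeling of $Y_u$ and, for $J\in\mathcal J_u$, let $\mu_J$ be a labeling of $F_u\cap\Delta_J$ that agrees with $\lambda$ on $\operatorname{ends}(J)$. Suppose that for all but finitely many $J$, if $\lambda$ does not separate the ends of $J$, then $\mu_J$ is constant. Then $\lambda$ and all $\mu_J$ have a common extension to a labeling $\mu$ of $F_u$.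
\end{lemma}

\begin{proof}
The domains cover $F_u$, and by Lemma~\ref{lem:G}(i) two of them overlap only in ends of pieces, where all functions agree with $\lambda$. So $\mu$ is well defined. If $\mu$ is discontinuous at $y\in F_u$, there are $y_n\to y$ in $F_u$ with $\mu(y_n)\ne\mu(y)$ for all $n$. Each domain is closed in $F_u$ and $\mu$ is continuous on it, so each domain contains only finitely many $y_n$. Passing to a subsequence, $y_n\in\Delta_{J_n}$ with distinct $J_n\in\mathcal J_u$. By Lemma~\ref{lem:G}(ii), $y\in Z_0\setminus D_0\subseteq Y_u$ and the ends of $J_n$ converge to $y$. For large $n$, both ends of $J_n$ have label $\lambda(y)$ and $J_n$ is not exceptional, so $\mu_{J_n}$ is constant with value $\lambda(y)$. Then $\mu(y_n)=\mu(y)$, a contradiction.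
\end{proof}

\begin{lemma}\label{lem:B1}
For every $u\in W(\delta)$ some labeling $\kappa_u$ of $F_u$ separates $a$ from $b$.
\end{lemma}

\begin{proof}
We use induction on $\operatorname{rk}(u)$. Let $x$ be a witness for $u$. The set $Y_u$ lies in the union of the segments, and $Y_u\cap g_{x|m}$ is finite: a point of it other than an endpoint of $g_{x|m}$ is on no other segment, so it is an end of a piece of $g_{x|m}$. By Lemma~\ref{lem:corridor-to-cut}, $\lambda=\ell_x|Y_u$ is a labeling that separates $a$ from $b$, and the only pieces $J\in\mathcal J_u$ whose ends it separates are top pieces of doors $g_{x|m}$. For such $J$ the type $v=\delta_u(x|m)$ is not $\mathsf o$, so $v\in W(\delta)$ has smaller rank and $\kappa_v$ exists. Let $\mu_J$ be that one of $\kappa_v\circ\varphi_J^{-1}$ and $1-\kappa_v\circ\varphi_J^{-1}$ which agrees with $\lambda$ at the ends of $J$; it is a labeling of $F_u\cap\Delta_J$ by \eqref{eq:F}. For all other $J\in\mathcal J_u$ let $\mu_J$ be the constant given by the ends. Lemma~\ref{lem:glue} gives $\kappa_u$.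
\end{proof}

Here it matters that $W(\delta)$ is the \emph{least} closed set: the recursion into smaller blocks is well founded. When all types can be cut, every labeling of the top level extends.

\begin{lemma}\label{lem:extend}
Assume $W(\delta)=U$. Let $u\in U$, let $\lambda_0$ be a $\{0,1\}$-valued function on a finite subset of $Y_u$.
\begin{enumerate}
\item[(i)] There is a labeling $\mu$ of $F_u$ extending $\lambda_0$ that is constant on $F_u\cap\Delta_J$ for each $J\in\mathcal J_u$ whose ends it does not separate.
\item[(ii)] Let $J_0\in\mathcal J_u$ and let $\nu$ be a labeling of $F_u\cap\Delta_{J_0}$ such that $\lambda_0$ is defined and equal to $\nu$ at both ends of $J_0$. Then there is a labeling $\mu$ of $F_u$ extending $\lambda_0$ and $\nu$ with the property of (i) for all $J\ne J_0$.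
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Y}, $\lambda_0$ extends to a labeling $\lambda$ of $Y_u$. If $\lambda$ separates the ends of $J$, let $\mu_J$ be the fitting one of $\kappa_v\circ\varphi_J^{-1}$ and $1-\kappa_v\circ\varphi_J^{-1}$, $v=\tau_u(J)$; here $W(\delta)=U$ is used. Otherwise let $\mu_J$ be constant. For (ii) replace $\mu_{J_0}$ by $\nu$. Apply Lemma~\ref{lem:glue}, with at most one exception.
\end{proof}

\begin{lemma}\label{lem:B2}
Assume $W(\delta)=U$. For all $u\in U$ and $y\ne z$ in $F_u$, some labeling of $F_u$ separates $y$ from $z$.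
\end{lemma}

\begin{proof}
Let $n(u,y,z)$ be the maximal length of a $u$-admissible word $w$ with $y,z\in\Delta_w$; it is finite since $\operatorname{diam}\Delta_w\le4^{-|w|}\operatorname{diam}\Delta$.

\emph{Reduction.} Let $n(u,y,z)\ge1$. Then $y,z\in\Delta_J$ for some $J\in\mathcal J_u$; write $v=\tau_u(J)$, $y=\varphi_J(y')$, $z=\varphi_J(z')$ with $y',z'\in F_v$. If $w'$ is $v$-admissible with $y',z'\in\Delta_{w'}$, then $Jw'$ is $u$-admissible with $y,z\in\Delta_{Jw'}$; so $n(v,y',z')<n(u,y,z)$. If a labeling $\nu'$ of $F_v$ separates $y'$ from $z'$, then $\nu'\circ\varphi_J^{-1}$ extends to a labeling of $F_u$ by Lemma~\ref{lem:extend}(ii), and this separates $y$ from $z$. Moreover, if $z\in\{a,b\}$, then $z\in E\cap\Delta_J$ is an end of $J$, so $z'\in\{a,b\}$.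

\emph{The case $n(u,y,z)=0$ and $z\in Y_u$.} If $y\in Y_u$, prescribe $0$ at $y$ and $1$ at $z$ in Lemma~\ref{lem:extend}(i). If $y\notin Y_u$, then $y\in\Delta_J$ for some $J\in\mathcal J_u$, and $z\notin\Delta_J$ because $n(u,y,z)=0$. Prescribe $1$ at $z$ and $0$ at both ends of $J$; then $\mu$ vanishes on $F_u\cap\Delta_J$, so $\mu(y)=0$.

Since $a,b\in Y_u$, this case and the reduction prove the lemma whenever $z\in\{a,b\}$, by induction on $n(u,y,z)$. By the reduction and by symmetry in $y,z$, one case remains.

\emph{The case $n(u,y,z)=0$ and $y,z\notin Y_u$.} Here $y\in\Delta_J$, $z\in\Delta_{J'}$ with $J\ne J'$ in $\mathcal J_u$. If $J$ and $J'$ have no common end, prescribe $1$ at the ends of $J$ and $0$ at the ends of $J'$. Otherwise $J=[e,f]$ and $J'=[e,f']$ with $f\ne f'$, since a straight segment is determined by its ends. Now $y$ and $z$ may be close to $e$, and we must cut inside a triangle. We have $y\ne e$ as $e\in Y_u$, and $\varphi_J^{-1}(e)\in\{a,b\}$. By the special case already proved, applied in $F_{\tau_u(J)}$, there is a labeling $\nu$ of $F_u\cap\Delta_J$ with $\nu(y)=1$, $\nu(e)=0$. Prescribe $0$ at $e$ and $f'$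 and $\nu(f)$ at $f$. The labeling $\mu$ of Lemma~\ref{lem:extend}(ii) has $\mu(y)=1$ and vanishes on $F_u\cap\Delta_{J'}$, so $\mu(z)=0$.
\end{proof}

To pass from separation of points to a clopen base one would use compactness of $F$. In $X$ it suffices that small rectangles with irrational sides have compact boundaries.

\begin{lemma}\label{lem:B3}
Let $F\subseteq X$ be closed in $X$. If any two points of $F$ are separated by a labeling of $F$, then $F$ is zero-dimensional.
\end{lemma}

\begin{proof}
Let $z\in F$ and let $V\ni z$ be open in $\mathbb I^2$. Choose irrational $c_1<c_2$, $d_1<d_2$ such that $G=\mathbb I^2\cap((c_1,c_2)\times(d_1,d_2))$ satisfies $z\in G\subseteq\overline G\subseteq V$. Every point of $\partial G=\overline G\setminus G$ has an irrational coordinate, so $\partial G\subseteq X$. As $F=\overline F\cap X$, the set $F\cap\partial G=\overline F\cap\partial G$ is compact. For $y\in F\cap\partial G$ pick a clopen $C_y\subseteq F$ with $z\in C_y$, $y\notin C_y$. Finitely many of the open sets $F\setminus C_y$ cover $F\cap\partial G$; let $C$ be the intersection of the corresponding $C_y$ (and $C=F$ if $F\cap\partial G=\emptyset$).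 Then $C$ is clopen in $F$ and misses $\partial G$, so $C\cap G=C\cap\overline G$ is a clopen neighborhood of $z$ in $F$ contained in $V$.
\end{proof}

If $W(\delta)=U$, then any two points of $\Xi(\delta)=h(F_\ast)$ are separated by a labeling, by Lemma~\ref{lem:B2}, and Lemma~\ref{lem:B3} gives (B). This completes the proof of Proposition~\ref{prop:main} and of Theorem~\ref{thm:main}.

\section{Door systems and games}\label{sec:games}

Let $\mathbb D$ be the space of door systems on $U=\omega$ with root $0$, and
\[
\mathcal W=\{\delta\in\mathbb D:0\in W(\delta)\}.
\]
A door system on any countable $U$ with root $\ast$ is transferred to $\mathbb D$ by fixing an injection $U\to\omega$ that takes $\ast$ to $0$ and putting $\delta_n(s)=n$ for the numbers $n$ outside its image. The transfer is continuous, and by Lemma~\ref{lem:W}(iv) the result is in $\mathcal W$ if and only if $\ast\in W(\delta)$. So a set $A\subseteq Y$ is Borel reducible to $\mathcal W$ as soon as there is a Borel map $y\mapsto\delta^y$ into the door systems on a fixed countable set with $A=\{y:\ast\in W(\delta^y)\}$. A map into door systems is Borel if each value $\delta^y_u(s)$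 is a Borel function of $y$.

The definition of $W(\delta)$ has a game reading: one player walks along a corridor, the other may send him into any closed door that he passes, and the walker wins if this happens only finitely often. ``Finitely often'' is a $\boldsymbol\Sigma^0_2$ condition, and every $\boldsymbol\Sigma^0_2$ game has this form.

\begin{proposition}\label{prop:game}
A subset of a standard Borel space is $\Game\boldsymbol\Sigma^0_2$ if and only if it is Borel reducible to $\mathcal W$. All such sets are $\boldsymbol\Delta^1_2$.
\end{proposition}

\begin{proof}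
\emph{$\mathcal W$ is $\Game\boldsymbol\Sigma^0_2$ and $\boldsymbol\Delta^1_2$.} For $\delta\in\mathbb D$ consider the following game. There are a current type $u$, initially $0$, and a current sequence $s$, initially $\emptyset$. Player I plays $k$, and $s$ becomes $s^\frown k$. Player II passes (plays $0$) or challenges (plays a positive number). A challenge is \emph{effective} if $\delta_u(s)\in\omega$; then $u$ becomes $\delta_u(s)$ and $s$ becomes $\emptyset$. Otherwise nothing changes. Player I wins if there are only finitely many effective challenges. Let $T_n(\delta)$ be the tree of finite positions with at most $n$ effective challenges. The winning runs for I are those in $\bigcup_n[T_n(\delta)]$, and $\delta\mapsto T_n(\delta)$ is continuous, since playing through a finite position consults finitely many values of $\delta$.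

If $0\in W(\delta)$, let I play, at each current type $u\in W(\delta)$, a witness for $u$. An effective challenge leads to a type in $W(\delta)$ of smaller rank, so there are finitely many and I wins. If $0\notin W(\delta)$, let II challenge exactly when $\delta_u(s)\in\omega\setminus W(\delta)$. The current type is then never in $W(\delta)$. If there were a last effective challenge (or none), the sequence $x$ played by I from then on would satisfy $\delta_u(x|m)\in\{\mathsf o\}\cup W(\delta)$ for all $m\ge1$, giving $u\in W(\delta)$. So II wins. Thus $\delta\in\mathcal W$ if and only if I has a winning strategy, and $\delta\notin\mathcal W$ if and only if II has one. Both statements have the form ``there is a strategy such that for all plays of the opponent a Borel condition holds'', so both are $\boldsymbol\Sigma^1_2$. The classes $\Game\boldsymbol\Sigma^0_2$ (compose the maps $T_n$ with the reduction) and $\boldsymbol\Delta^1_2$ are closed under Borel preimages.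

\emph{Every $\Game\boldsymbol\Sigma^0_2$ set $A\subseteq Y$ reduces to $\mathcal W$.} Let $T_n(y)$ be as in the definition. The types are the positions $u\in\omega^{<\omega}$ of even length, with root $\emptyset$. A corridor $x$ will code a number $n$ and a strategy with which I tries to stay in $T_n(y)$; the closed doors are the positions where this first fails. Enumerate $\omega^{<\omega}$ as $e_0=\emptyset,e_1,\dots$ so that proper initial segments come first. Given $u$ and $x\in\omega^\omega$, put $n=x(0)$ and read $x(i+1)$ as the move of I after II has made the moves $e_i$, starting from $u$. Let $v_i$ be the position, of length $|u|+2|e_i|$, reached from $u$ when II plays $e_i$ and I follows $x$. It depends only on the $x(j+1)$ with $e_j\subsetneq e_i$, for which $j<i$, hence only on $x|(i+1)$. Put $\delta^y_u(x|1)=\mathsf o$ and, for $i\ge1$,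
\[
\delta^y_u(x|(i+1))=\begin{cases}v_i&\text{if }v_i\notin T_n(y)\text{ and }v_j\in T_n(y)\text{ for all }j\ge1\text{ with }e_j\subsetneq e_i,\\ \mathsf o&\text{otherwise.}\end{cases}
\]
Each value depends on finitely many conditions $v\in T_n(y)$, so $y\mapsto\delta^y$ is Borel. We claim that $u\in W(\delta^y)$ if and only if I has a winning strategy from the position $u$; for $u=\emptyset$ this is what we need.

Let $u\in W(\delta^y)$ with witness $x$, and assume by induction that I has a winning strategy from every type of smaller rank. Let I follow $x$. If all even-length positions after $u$ are in $T_n(y)$, the run is in $[T_n(y)]$. Otherwise the first one that is not in $T_n(y)$ is a value $\delta^y_u(x|(i+1))$, so it has smaller rank, and I switches to a winning strategy from there.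

Conversely, let $u\notin W(\delta^y)$ and let $\sigma$ be any strategy for I from $u$. For the $x$ that codes $n=0$ and $\sigma$, some value $\delta^y_u(x|m)$ is not in $\{\mathsf o\}\cup W(\delta^y)$. It is a position $v^0\supsetneq u$ consistent with $\sigma$, with $v^0\notin T_0(y)$ and $v^0\notin W(\delta^y)$. Repeating this from $v^0$ with $n=1$ and $\sigma$, and so on, we get $v^0\subsetneq v^1\subsetneq\cdots$ consistent with $\sigma$ and with $v^n\notin T_n(y)$. The run $\bigcup_nv^n$ is in no $[T_n(y)]$, so $\sigma$ is not winning.
\end{proof}

Proposition~\ref{prop:main} says nothing about systems with $0\in W(\delta)\ne\omega$. We remove this case by giving every type one extra corridor whose only closed door has the root type.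

\begin{proposition}\label{prop:hard}
For every $n\ge2$, $\mathcal W$ is Borel reducible to $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$.
\end{proposition}

\begin{proof}
For $\delta\in\mathbb D$ define $\delta^+\in\mathbb D$, continuously in $\delta$, by $\delta^+_u((0))=0$, $\delta^+_u(s)=\mathsf o$ if $s(0)=0$ and $|s|\ge2$, and $\delta^+_u((k+1)^\frown s)=\delta_u((k)^\frown s)$. The sequences $x$ with $x(0)\ge1$ reproduce the corridors of $\delta$. So $W(\delta^+)$ is $\delta$-closed and $W(\delta)\subseteq W(\delta^+)$. If $0\in W(\delta)$, then $0\in W(\delta^+)$, and $x=(0,0,\dots)$ puts every $u$ into $W(\delta^+)$; so $W(\delta^+)=\omega$. If $0\notin W(\delta)$, then $W(\delta)$ is $\delta^+$-closed: if $\delta^+_u(x|m)\in\{\mathsf o\}\cup W(\delta)$ for all $m\ge1$, then $x(0)\ne0$ because $\delta_u^+((0))=0\notin W(\delta)$, and lowering $x(0)$ by one shows $u\in W(\delta)$. So $0\notin W(\delta^+)$. By Proposition~\ref{prop:main}, $\delta\mapsto\Xi(\delta^+)$ reduces $\mathcal W$ to $\mathcal F_0(X)$.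

For $n>2$ the set $X\times\{0\}^{n-2}=(\mathbb I^2\times\{0\}^{n-2})\setminus\mathbb Q^n$ is closed in $\mathbb I^n\setminus\mathbb Q^n$. The map $F\mapsto F\times\{0\}^{n-2}$ sends $F$ to a homeomorphic closed set, and it is Borel because $F\times\{0\}^{n-2}$ meets an open set $V$ if and only if $F$ meets the open set $\{z\in X:(z,0,\dots,0)\in V\}$.
\end{proof}

\section{The upper bound}\label{sec:upper}

Let $(Z,d)$ be a compact metric space and $D\subseteq Z$ countable; $Z\setminus D$ is a $G_\delta$ set, hence Polish. For $F\in\mathcal F(Z\setminus D)$ let $K=\overline F$ be its closure in $Z$, so that $F=K\setminus D$. We show that $F$ is zero-dimensional exactly when $K$ can be cut along compact subsets of $D$, and that such cuts are generated inductively, one point of $D$ at a time. The inductive rule has the shape of a door system: the corridor lists how the spheres around the point are split, and the doors are the cutting problems in the annuli between them.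

To have countably many problems we fix a countable family of closed sets. Let $C\subseteq Z$ be countable and dense, and let $\mathcal R\subseteq(0,\infty)$ be countable, dense, and disjoint from the countable set $\{d(c,z):c\in C\cup D,\ z\in D\}$. So spheres with center in $D$ and radius in $\mathcal R$ miss $D$. Let $\mathcal M$ be the smallest family closed under finite unions and intersections that contains $\emptyset$, $Z$ and the sets $\{d(c,\cdot)\le r\}$, $\{d(c,\cdot)\ge r\}$ for $c\in C\cup D$, $r\in\mathcal R$. It is a countable family of compact sets, and
\begin{equation}\label{eq:normal}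
\text{disjoint compact sets $P,P'\subseteq Z$ lie in disjoint members of $\mathcal M$.}
\end{equation}
Indeed, every $z\in P$ satisfies $d(c,z)<r$ for some $c\in C$, $r\in\mathcal R$ with $\{d(c,\cdot)\le r\}\cap P'=\emptyset$. Finitely many of these balls cover $P$; their union $N\in\mathcal M$ is compact and misses $P'$. Cover $P'$ in the same way by balls that miss $N$.

Fix $F$ and $K$. A triple $(M,A,B)\in\mathcal M^3$ is \emph{separated} if there are a compact set $L\subseteq D\cap K\cap M$ and disjoint relatively open sets $O,O'\subseteq K\cap M$ with
\[
(K\cap M)\setminus L=O\cup O',\qquad A\cap K\cap M\subseteq O,\qquad B\cap K\cap M\subseteq O'.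
\]

\begin{lemma}\label{lem:step1}
$F$ is zero-dimensional if and only if $(Z,A,B)$ is separated for all disjoint $A,B\in\mathcal M$.
\end{lemma}

\begin{proof}
Suppose that the condition holds. Let $z\in F$ and let $V$ be a neighborhood of $z$ in $Z$. Choose $c\in C$ and $r<r'$ in $\mathcal R$ with $d(c,z)<r$ and $\{d(c,\cdot)\le r'\}\subseteq V$. Take $L,O,O'$ for $A=\{d(c,\cdot)\le r\}$ and $B=\{d(c,\cdot)\ge r'\}$. Since $L\subseteq D$, we have $F\subseteq O\cup O'$, so $O\cap F$ is clopen in $F$. It contains $z$ and misses $B$, so it lies in $V$.

Conversely, let $F$ be zero-dimensional and $A,B\in\mathcal M$ disjoint. Let $z\in A\cap K$; it may lie in $D$. The space $F\cup\{z\}$ is the union of $\{z\}$ and the closed subsets $F\cap\{d(z,\cdot)\ge1/j\}$, so it is zero-dimensional by (T2). Choose $G_1\ni z$ clopen in $F\cup\{z\}$ and so small that $\overline{G_1}\cap B=\emptyset$, and let $G_2=(F\cup\{z\})\setminus G_1$. Then $\overline{G_1}\cup\overline{G_2}=K$. A point of $F\cup\{z\}$ in $\overline{G_i}$ lies in $G_i$, so $\overline{G_1}\cap\overline{G_2}\subseteq K\setminus F\subseteq D$ and $z\notin\overline{G_2}$. The set $O_z=K\setminus\overline{G_2}$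 is open in $K$, contains $z$ and lies in $\overline{G_1}$; hence $\overline{O_z}\cap B=\emptyset$ and $\overline{O_z}\setminus O_z\subseteq\overline{G_1}\cap\overline{G_2}\subseteq D$. Let $O$ be the union of finitely many $O_z$ that cover $A\cap K$. Then $L=\overline O\setminus O$ is compact and contained in the union of the sets $\overline{O_z}\setminus O_z$, hence in $D$, and $O'=K\setminus\overline O$ contains $B\cap K$.
\end{proof}

Let $u=(M,A,B)\in\mathcal M^3$. An \emph{annular decomposition} of $u$ consists of a point $p\in D\setminus(A\cup B)$, radii $r_n\in\mathcal R$ with $r_{n+1}<r_n<\frac1{n+1}$, and sets $\rho_n,\rho_n'\in\mathcal M$ such that, with $S_n=\{d(p,\cdot)=r_n\}$,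
\[
K\cap M\cap S_n\subseteq\rho_n\cup\rho_n'\subseteq S_n\qquad(n\in\omega).
\]
Put $r_{-1}=\infty$, $\rho_{-1}=\rho_{-1}'=\emptyset$ and $M_n=M\cap\{r_n\le d(p,\cdot)\le r_{n-1}\}$. The \emph{parts} of the decomposition are the triples
\[
u_n=(M_n,\ A\cup\rho_{n-1}\cup\rho_n,\ B\cup\rho'_{n-1}\cup\rho'_n)\in\mathcal M^3 .
\]
The sets $\rho_n,\rho'_n$ prescribe the two sides on the sphere $S_n$, so that cuts of neighboring annuli fit together. Let $\mathcal I$ be the least subset of $\mathcal M^3$ that contains $u=(M,A,B)$ whenever
\begin{enumerate}
\item[(I1)] there are $N,N'\in\mathcal M$ with $K\cap M\subseteq N\cup N'$ and $K\cap M\cap N\cap N'=K\cap M\cap A\cap N'=K\cap M\cap B\cap N=\emptyset$; or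
\item[(I2)] $u$ has an annular decomposition all of whose parts are in $\mathcal I$.
\end{enumerate}

\begin{lemma}\label{lem:step2}
$\mathcal I$ is the set of separated triples.
\end{lemma}

\begin{proof}
\emph{The separated triples are closed under both rules}, so they include $\mathcal I$. Under (I1) take $L=\emptyset$, $O=K\cap M\cap N$, $O'=K\cap M\cap N'$. These are disjoint closed sets that cover $K\cap M$, so both are relatively open; $A\cap K\cap M$ misses $N'$ and $B\cap K\cap M$ misses $N$.

Under (I2) let $L_n,O_n,O_n'$ separate $u_n$, and let $O=\bigcup_nO_n$, $O'=\bigcup_nO_n'$. Two different sets $M_n,M_k$ meet only if $|n-k|=1$, and $M_n\cap M_{n+1}=M\cap S_n$. A point of $K\cap M\cap S_n$ lies in $\rho_n$, and then in $O_n\cap O_{n+1}$, or in $\rho_n'$, and then in $O_n'\cap O_{n+1}'$. As $O_j\cap O_j'=\emptyset$, the sets $O_n$ and $O_{n+1}$ have the same trace on $S_n$, and so do $O_n'$ and $O'_{n+1}$. Hence $O\cap M_n=O_n$ and $O'\cap M_n=O_n'$, which gives $O\cap O'=\emptyset$ and $L_n\cap(O\cup O')=\emptyset$. Since $r_n\to0$, the sets $K\cap M_n$ form a locally finite closed cover of $(K\cap M)\setminus\{p\}$; by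 (T4), $O$ and $O'$ are open in this set, hence in $K\cap M$. The set $L=(\{p\}\cap K\cap M)\cup\bigcup_nL_n\subseteq D$ is compact: a convergent sequence in $L$ has infinitely many terms in one of the compact sets listed, or else converges to $p$, which then lies in the closed set $K\cap M$. It is disjoint from $O\cup O'$, and a point of $(K\cap M)\setminus L$ differs from $p$, so it lies in some $(K\cap M_n)\setminus L_n=O_n\cup O_n'$. Finally $p\notin A\cup B$, so a point of $A\cap K\cap M$ lies in some $A\cap K\cap M_n\subseteq O_n$, and a point of $B\cap K\cap M$ lies in some $O'_n$.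

\emph{Separated triples are in $\mathcal I$.} Recall the Cantor--Bendixson derivatives of a compact set $L$: $L^{(0)}=L$, $L^{(\alpha+1)}$ is the set of limit points of $L^{(\alpha)}$, and intersections are taken at limit ordinals. They are compact and monotone in $L$. If $L\ne\emptyset$ is countable, each nonempty derivative has an isolated point by the Baire category theorem, so the derivatives decrease strictly until they vanish. By compactness there is a last nonempty one, $L^{(\alpha)}$, and it is finite. Call $(\alpha,|L^{(\alpha)}|)$ the \emph{index} of $L$, order indices lexicographically, and let $L=\emptyset$ have the smallest index. We use induction on the index of $L$, where $L,O,O'$ separate $u=(M,A,B)$.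

If $L=\emptyset$, then $O,O'$ are disjoint and closed in $K\cap M$, and disjoint $N\supseteq O$, $N'\supseteq O'$ from \eqref{eq:normal} satisfy (I1). Otherwise let $p\in L^{(\alpha)}$. Then $p\in D$, and $p\notin A\cup B$ since $p\in(K\cap M)\setminus(O\cup O')$. Choose decreasing $r_n\in\mathcal R$ with $r_n<\frac1{n+1}$ and $L^{(\alpha)}\cap\{d(p,\cdot)\le r_0\}=\{p\}$. Since $S_n\cap D=\emptyset$, the compact set $K\cap M\cap S_n$ is the disjoint union of the relatively open, hence compact, sets $O\cap S_n$ and $O'\cap S_n$. By \eqref{eq:normal}, and since $S_n\in\mathcal M$, there are disjoint $\rho_n,\rho_n'\in\mathcal M$ with $O\cap S_n\subseteq\rho_n\subseteq S_n$ and $O'\cap S_n\subseteq\rho_n'\subseteq S_n$. By disjointness $K\cap M\cap\rho_n\subseteq O$ and $K\cap M\cap\rho_n'\subseteq O'$. So this is an annular decomposition, and $u_n$ is separated by $L\cap M_n$, $O\cap M_n$, $O'\cap M_n$. Now $(L\cap M_n)^{(\alpha+1)}=\emptyset$ and $(L\cap M_n)^{(\alpha)}\subseteq L^{(\alpha)}\cap M_n\subseteq L^{(\alpha)}\setminus\{p\}$, so $L\cap M_n$ has smaller index. By induction all $u_n$ are in $\mathcal I$, and $u\in\mathcal I$ by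 (I2).
\end{proof}

The countability of $D$ has been used to choose $\mathcal R$ and to have a Cantor--Bendixson index; it is used once more below, to code $p$ by a number.

\begin{proof}[Proof of Theorem~\ref{thm:exact}(a) and (b)]
We define a door system $\delta^F$ whose types are the triples in $\mathcal M^3$, a type $\bot$ with all values $\bot$, and a root $\ast$. Let $(A^m,B^m)_{m\ge1}$ list all disjoint pairs from $\mathcal M$, with repetitions if necessary, and put $\delta^F_\ast(s)=(Z,A^{|s|},B^{|s|})$. Fix surjections from $\omega$ onto the disjoint union of $\mathcal M^2$ and $D$, and onto $\mathcal R\times\mathcal M^2$. For $u=(M,A,B)$ and $x\in\omega^\omega$ there are two cases.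
\begin{itemize}
\item $x(0)$ codes a pair $(N,N')$. Then $\delta^F_u(x|1)=\mathsf o$ if $N,N'$ satisfy (I1) and $\bot$ otherwise; the values $\delta^F_u(x|m)$, $m\ge2$, are $\mathsf o$.
\item $x(0)$ codes a point $p\in D$, and $x(n+1)$ codes $(r_n,\rho_n,\rho_n')$. Then $\delta^F_u(x|1)=\mathsf o$ if $p\notin A\cup B$ and $\bot$ otherwise; and $\delta^F_u(x|(n+2))=u_n$ if the data with indices up to $n$ meet the requirements of an annular decomposition, and $\bot$ otherwise.
\end{itemize}
For $V\subseteq\mathcal M^3$ and a triple $u$, some $x$ has all values $\delta^F_u(x|m)$ in $\{\mathsf o\}\cup V$ if and only if $u$ satisfies (I1) or has an annular decomposition with all parts in $V$. Let $\delta'$ be the restriction of $\delta^F$ to $\mathcal M^3\cup\{\bot\}$. By Lemma~\ref{lem:W}(iii), $W(\delta')\subseteq\mathcal M^3$. The set $W(\delta')$ is closed under (I1) and (I2), and $\mathcal I$ is $\delta'$-closed, so $W(\delta')=\mathcal I$. By Lemma~\ref{lem:W}(ii) and (iv), $\ast\in W(\delta^F)$ if and only if all $(Z,A^m,B^m)$ are in $\mathcal I$, that is, by Lemmas~\ref{lem:step1} and~\ref{lem:step2}, if and only if $F$ is zero-dimensional.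

Each value of $\delta^F$ depends on $F$ through finitely many conditions $K\cap H=\emptyset$, where $H$ is closed or a difference of two closed sets, hence a countable union of compact sets. For $H$ compact and nonempty, $K\cap H=\emptyset$ if and only if $F\cap\{d(\cdot,H)<1/j\}=\emptyset$ for some $j\ge1$: disjoint compact sets have positive distance, and an open set that misses $F$ misses $\overline F$. These conditions are Borel in $\mathcal F(Z\setminus D)$, so $F\mapsto\delta^F$ is Borel, and (a) follows from Proposition~\ref{prop:game}. For (b), apply (a) to $Z=\mathbb I^n$, $D=\mathbb I^n\cap\mathbb Q^n$, and compose the reductions of Propositions~\ref{prop:game} and~\ref{prop:hard}.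
\end{proof}

\section{Beyond the C-sets}\label{sec:C}

The Souslin operation assigns to sets $P_s\subseteq Y$, $s\in\omega^{<\omega}$, the set $\mathcal A_sP_s=\{y:\exists x\in\omega^\omega\ \forall m\ge0\ \ y\in P_{x|m}\}$. Let $\Gamma$ be the class of sets Borel reducible to $\mathcal W$ and $\check\Gamma$ the class of their complements; both are closed under Borel preimages. We show that all C-sets are in $\Gamma\cap\check\Gamma$ and that $\Gamma\not\subseteq\check\Gamma$.

\begin{lemma}\label{lem:Csets}
Every C-set is in $\Gamma\cap\check\Gamma$.
\end{lemma}

\begin{proof}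
The system with all values $\mathsf o$ is in $\mathcal W$ and the system with all values $0$ is not; a two-valued map shows that Borel sets are in $\Gamma$. Let $P_s\subseteq Y$ be in $\Gamma$, with reductions $f_s$. Place disjoint copies of the systems $f_s(y)$ side by side, on the types $(s,u)\in\omega^{<\omega}\times\omega$, and write $\ast_s=(s,0)$. In any system that extends this one by new types, $\ast_s\in W$ if and only if $y\in P_s$, by Lemma~\ref{lem:W}(iv). The extensions below do not depend on $y$, so the resulting maps are Borel.

For $\mathcal A_sP_s$ add a root $\ast$ with $\delta_\ast((k)^\frown s)=\ast_s$. By Lemma~\ref{lem:W}(ii), $\ast\in W$ if and only if some $x$ has $\ast_{x|m}\in W$ for all $m\ge0$. So $\mathcal A_sP_s\in\Gamma$.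

For the dual set $\{y:\forall x\ \exists m\ge0\ \ y\in P_{x|m}\}$ add types $t_s$, $s\in\omega^{<\omega}$, with root $t_\emptyset$. If $x(0)=0$, let $\delta_{t_s}(x|1)=\ast_s$ and $\delta_{t_s}(x|m)=\mathsf o$ for $m\ge2$; if $x(0)\ge1$, let $\delta_{t_s}(x|m)=t_{s^\frown(m-1)}$ for $m\ge1$. Then $t_s\in W$ if and only if $\ast_s\in W$ or $t_{s^\frown k}\in W$ for all $k$. If $t_\emptyset\notin W$, this equivalence yields step by step an $x$ with $t_{x|m}\notin W$ and $\ast_{x|m}\notin W$ for all $m$. Conversely, let $\ast_{x|m}\notin W$ for all $m$, and let $W'=W\setminus\{t_{x|m}:m\in\omega\}$. If a type has a corridor with values in $\{\mathsf o\}\cup W'$, it is in $W$, and it is not $t_{x|m}$, because neither $\ast_{x|m}$ nor $t_{x|(m+1)}$ is in $W'$. So $W'$ is closed, $W\subseteq W'$, and $t_\emptyset\notin W$. Hence the dual set is in $\Gamma$.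

If all $P_s$ are in $\Gamma\cap\check\Gamma$, then $\mathcal A_sP_s\in\Gamma$, and its complement is the dual set for the sets $Y\setminus P_s\in\Gamma$. So the subsets of $Y$ in $\Gamma\cap\check\Gamma$ are closed under $\mathcal A$ and under complements. They are closed under countable unions, since $\bigcup_kH_k=\mathcal A_sP_s$ for $P_\emptyset=Y$ and $P_s=H_{s(0)}$, $s\in\mathbb S$.
\end{proof}

To diagonalize we need a Borel parametrization of the reductions. Continuous maps have one, and door systems can absorb the Borel computation.

\begin{lemma}\label{lem:continuous}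
If $f:\omega^\omega\to\mathbb D$ is Borel, there is a continuous $g:\omega^\omega\to\mathbb D$ with $f^{-1}(\mathcal W)=g^{-1}(\mathcal W)$.
\end{lemma}

\begin{proof}
Let $\mathcal B_0$ be the family of clopen subsets of $\omega^\omega$, and let $\mathcal B_\alpha$, $\alpha>0$, consist of the unions and intersections of sequences of members of $\bigcup_{\beta<\alpha}\mathcal B_\beta$. The union $\mathcal B$ of the $\mathcal B_\alpha$, $\alpha<\omega_1$, contains all Borel sets, because the sets $H$ with $H,\omega^\omega\setminus H\in\mathcal B$ form a $\sigma$-algebra containing the clopen base. Let the rank of $H$ be the least $\alpha$ with $H\in\mathcal B_\alpha$, and fix for each non-clopen Borel set $H$ a representation $H=\bigcup_kH_k$ or $H=\bigcap_kH_k$ by sets of smaller rank. Let $\mathcal C$ be the smallest family that contains the sets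
\[
B_{u,s,v}=\{y:f(y)_u(s)=v\}\qquad(u\in\omega,\ s\in\mathbb S,\ v\in\omega\cup\{\mathsf o\})
\]
and, with each non-clopen $H$, the chosen sets $H_k$. It is countable. The system $g(y)$ has types $[H]$ for $H\in\mathcal C$, $[u]$ for $u\in\omega$, and $[u,s]$ for $u\in\omega$, $s\in\mathbb S$; the root is $[0]$. Its values along $x$ are as follows, values not listed being $\mathsf o$.
\begin{itemize}
\item $[H]$, $H$ clopen: all values are $\mathsf o$ if $y\in H$, and all values are $[H]$ if $y\notin H$.
\item $[H]$, $H=\bigcup_kH_k$: the value at $x|1$ is $[H_{x(0)}]$.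
\item $[H]$, $H=\bigcap_kH_k$: the value at $x|m$ is $[H_{m-1}]$.
\item $[u]$: the value at $x|m$ is $[u,x|m]$.
\item $[u,s]$: $x(0)$ codes $v\in\omega\cup\{\mathsf o\}$ by a fixed bijection; the value at $x|1$ is $[B_{u,s,v}]$, and the value at $x|2$ is $[v]$ if $v\in\omega$.
\end{itemize}
The values depend on $y$ only through clopen conditions, so $g$ is continuous. Fix $y$ and write $W_f=W(f(y))$, $W_g=W(g(y))$. By induction on the rank, using Lemma~\ref{lem:W}(ii) and (iii), $[H]\in W_g$ if and only if $y\in H$. The only $v$ with $y\in B_{u,s,v}$ is $f(y)_u(s)$, so $[u,s]\in W_g$ if and only if $f(y)_u(s)=\mathsf o$ or $[f(y)_u(s)]\in W_g$. Hence $\{u:[u]\in W_g\}$ is $f(y)$-closed and contains $W_f$.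

Conversely, let $V$ consist of the $[H]$ with $y\in H$, the $[u]$ with $u\in W_f$, and the $[u,s]$ with $f(y)_u(s)\in\{\mathsf o\}\cup W_f$. Suppose that a type has all its values along some $x$ in $\{\mathsf o\}\cup V$. If it is $[H]$, then $y\in H$: for clopen $H$ with $y\notin H$ the values $[H]$ are not in $V$, and in the other two cases $y\in H_{x(0)}$, respectively $y\in H_k$ for all $k$. If it is $[u,s]$, then $y\in B_{u,s,v}$ and $v\in\{\mathsf o\}\cup W_f$ for the $v$ coded by $x(0)$. If it is $[u]$, then $f(y)_u(x|m)\in\{\mathsf o\}\cup W_f$ for all $m\ge1$, so $u\in W_f$. Thus $V$ is $g(y)$-closed and $W_g\subseteq V$. Therefore $[0]\in W_g$ if and only if $0\in W_f$.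
\end{proof}

\begin{lemma}\label{lem:diag}
There is a set $P\subseteq\omega^\omega$ in $\Gamma\setminus\check\Gamma$.
\end{lemma}

\begin{proof}
Identify $\mathbb D$, a countably infinite product of countably infinite discrete spaces, with $\omega^\omega$. By fixed enumerations, read each $z\in\omega^\omega$ as a map $\tilde z:\omega^{<\omega}\to\omega^{<\omega}$, so that all such maps occur. Let $\operatorname{ev}_z(y)=\bigcup_m\tilde z(y|m)$ be defined when $\tilde z(y|m)\subseteq\tilde z(y|(m+1))$ for all $m$ and the lengths are unbounded. The domain is a Borel set of pairs $(z,y)$, and $\operatorname{ev}$ is Borel on it. Every continuous $g:\omega^\omega\to\omega^\omega$ is $\operatorname{ev}_z$ for some $z$: let $\tilde z(s)$ be the longest sequence of length at most $|s|$ that is an initial segment of $g(y)$ for all $y\supseteq s$. These sequences increase along each $y$, and their lengths are unbounded by continuity of $g$ at $y$.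

Let $P$ be the set of $z$ such that $\operatorname{ev}_z(z)$ is defined and lies in $\mathcal W$. Sending $z$ to $\operatorname{ev}_z(z)$ where this is defined, and to a fixed element of $\mathbb D\setminus\mathcal W$ elsewhere, shows $P\in\Gamma$. If $P\in\check\Gamma$, then by Lemma~\ref{lem:continuous} $\omega^\omega\setminus P=\operatorname{ev}_{z_0}^{-1}(\mathcal W)$ for some $z_0$ with $\operatorname{ev}_{z_0}$ defined everywhere, and $z_0\notin P\iff\operatorname{ev}_{z_0}(z_0)\in\mathcal W\iff z_0\in P$, which is absurd.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}(c)]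
The set $P$ of Lemma~\ref{lem:diag} is Borel reducible to $\mathcal W$, hence to $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$ by Proposition~\ref{prop:hard}. If the latter were a C-set, it would be in $\check\Gamma$ by Lemma~\ref{lem:Csets}, and so would its Borel preimage $P$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bennett} R. Bennett, \emph{Fund. Math.} 74 (1972).

\bibitem{DSR} Gabriel Debs and Jean Saint Raymond, \emph{The descriptive complexity of the set of all closed zero-dimensional subsets of a Polish space}, arXiv:1805.06732 (2018).

\bibitem{Engelking} Engelking, \emph{Dimension Theory}.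

\bibitem{Kechris} Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
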